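# Non-complete $K_\ell$-critical graphs for every $\ell\ge 3$

All graphs are finite and simple, $\chi$ is the chromatic number, $\omega$ the clique number, $K_s$ the complete graph on $s$ vertices, and $[r]=\{1,\dots,r\}$. We identify a $K_\ell$ in a graph with its vertex set. The chromatic number of the empty graph is $0$.

## 1. A graph assembled from colorings of $D-T$

We start with a construction. Its purpose is to produce a graph $G$ with three properties at once: deleting **any** $K_\ell$ leaves a graph colorable with few colors, $G$ itself needs exactly $\ell$ more colors, and $G$ has no large clique.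

Throughout the construction, fix
$$\ell\ge 3,\qquad e=\ell-1,\qquad r\ge 2\ell^2+9\ell+1,\qquad k=r+\ell,\qquad n=k-1=r+e .$$
Note that $r>4e$.

**Input.** Let $D$ be a nonempty $(\ell+1)$-partite graph in which every vertex lies in a $K_{\ell+1}$. Let $\mathcal T$ be the set of all $K_\ell$'s of $D$. For each $T\in\mathcal T$ suppose we are given a proper coloring $\psi_T: V(D)\setminus T\to[r]$. So $D$ comes with one coloring for each clique that might be deleted.

We now attach to $D$ as many new vertices as we can, subject to two rules: each coloring $\psi_T$ must extend to the new vertices with the same $r$ colors, and no new $K_\ell$ may appear. A new vertex carries a vector $m\in[r]^{\mathcal T}$, where $m_T$ is the color it will receive if $T$ is deleted. It may be joined only to vertices of $D$ with which this plan never conflicts.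

**Definition (allowed vertices).** For $m\in[r]^{\mathcal T}$ let
$$\mathrm{al}(m)=\{x\in V(D):\ \psi_T(x)\ne m_T\ \text{ for all } T\in\mathcal T \text{ with } x\notin T\}. \tag{1}$$

**Definition (the graph $\Gamma$).** The vertices of $\Gamma$ are the pairs $(m,S)$ with $m\in[r]^{\mathcal T}$, $S\subseteq \mathrm{al}(m)$, and $D[S]$ containing no $K_{\ell-1}$. Put $(m,S)\sim(m',S')$ if and only if $m_T\ne m'_T$ for all $T\in\mathcal T$ and $S\cap S'=\emptyset$.

**Example.** Let $\ell=3$, $D=K_4$ on $\{1,2,3,4\}$, and let $T_j$ be the triangle missing $j$. Then $\psi_{T_j}$ colors only the vertex $j$. Say $r=3$ (just for this illustration) and every $\psi_{T_j}(j)$ equals $1$. The vertex $j$ is outside $T_j$ only, so $\mathrm{al}(m)=\{j: m_{T_j}\ne 1\}$. A set $S$ with $D[S]$ free of $K_2$ has at most one element. For $m=(1,1,2,2)$ we get $\mathrm{al}(m)=\{3,4\}$, and for $m''=(2,2,3,3)$ all four vertices are allowed. The vectors $m,m''$ differ in all coordinates, so $(m,\{3\})\sim(m'',\{1\})$, but $(m,\{3\})\not\sim(m'',\{3\})$ because the sets meet.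

The graph $\Gamma$ itself cannot be attached. The pairs $((i,\dots,i),\emptyset)$, $i\in[r]$, form a $K_r$, so there would be $K_\ell$'s outside $D$, for whose deletion we have no coloring, and large cliques as well. The cure is a categorical product.

**Definition (categorical product).** $\Gamma\times Z$ has vertex set $V(\Gamma)\times V(Z)$, and $(g,\zeta)\sim(g',\zeta')$ if and only if $g\sim g'$ and $\zeta\sim\zeta'$.

For example, $K_3\times K_2$ has vertices $(i,s)$ with $i\in[3]$, $s\in\{0,1\}$, and $(i,s)\sim(j,1-s)$ for $i\ne j$. It is $K_{3,3}$ minus a perfect matching, a 6-cycle: the triangle has disappeared.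

**Definition (the graph $G$).** Let $Z$ be a triangle-free graph with $\chi(Z)>n^{|V(\Gamma)|}$. Such graphs exist by the classical constructions of Zykov or Mycielski. Let $Y=\Gamma\times Z$. The graph $G$ consists of $D$, of $Y$, and of all edges from $((m,S),\zeta)\in Y$ to each $x\in S$.

Two properties follow at once from the definitions.

**Fact 1.** Every $K_\ell$ of $G$ lies in $D$, and $\omega(G)=\ell+1$.

*Proof.* The projection $Y\to Z$ sends adjacent vertices to adjacent vertices, so a triangle in $Y$ would give a triangle in $Z$. Hence $Y$ is triangle-free. Two adjacent vertices $((m,S),\zeta)$, $((m',S'),\zeta')$ of $Y$ have no common neighbor in $D$, because $S\cap S'=\emptyset$. So a clique with at least two vertices in $Y$ has exactly two vertices, and $2<\ell$. A clique with exactly one vertex $((m,S),\zeta)$ in $Y$ has its other vertices in $S$, forming a clique of $D[S]$, hence at most $\ell-2$ of them; its size is at most $\ell-1$. So every $K_\ell$ lies in $D$. Finally, $\omega(D)=\ell+1$, since $D$ is $(\ell+1)$-partite and contains a $K_{\ell+1}$. $\square$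

**Fact 2.** $\chi(G-T)\le r$ for every $K_\ell$ $T$ of $G$.

*Proof.* By Fact 1, $T\in\mathcal T$. Color $x\in V(D)\setminus T$ with $\psi_T(x)$, and $((m,S),\zeta)$ with $m_T$. Edges of $D-T$ are fine since $\psi_T$ is proper. Adjacent vertices of $Y$ have vectors that differ in every coordinate, in particular in coordinate $T$. If $((m,S),\zeta)$ is adjacent to $x\in S\setminus T$, then $\psi_T(x)\ne m_T$ because $S\subseteq\mathrm{al}(m)$. $\square$

Each clause in the definition of $\Gamma$ has now been used: "differ in **all** coordinates" and $S\subseteq\mathrm{al}(m)$ give Fact 2, while "$K_{\ell-1}$-free" and $S\cap S'=\emptyset$ give Fact 1. What remains is the lower bound $\chi(G)\ge r+\ell$. It is false for careless $D$ and is the heart of these notes.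

## 2. $K_\ell$-critical graphs

**Definition.** For $\ell\ge2$, a graph $G$ is $K_\ell$-critical if

1. (i) $G$ has a $K_\ell$ as a subgraph;
2. (ii) $\chi(G-v)=\chi(G)-1$ for every $v\in V(G)$ (that is, $G$ is critical);
3. (iii) $\chi(G-V(S))=\chi(G)-\ell$ for every subgraph $S$ of $G$ isomorphic to $K_\ell$.

Deleting $\ell$ vertices lowers $\chi$ by at most $\ell$, since we may give the deleted vertices $\ell$ new colors. So (iii) asks for the largest conceivable drop, at every $K_\ell$.

**Examples.** If $k\ge\ell$, then $K_k$ is $K_\ell$-critical: deleting a $K_\ell$ leaves $K_{k-\ell}$. The cycle $C_5$ is critical with $\chi=3$, but deleting two adjacent vertices leaves a path on three vertices, of chromatic number $2\neq 1$; so it is not $K_2$-critical. The wheel (a hub joined to a $C_5$) is critical with $\chi=4$, but deleting a triangle leaves a path on three vertices, of chromatic number $2\ne1$; so it is not $K_3$-critical.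

**Conjecture.** If $G$ is $K_\ell$-critical for some $\ell\ge2$, then $G$ is a complete graph.

The conjecture is taken from Sean Longbrake, Juvaria Tariq, "Some Cases of the Erdős–Lovász Tihany Conjecture for Claw-free Graphs", arXiv:2406.15164 (2024). It is false, and it fails for every $\ell\ge3$.

**Theorem 1.** Let $\ell\ge3$ and $k\ge 2\ell^2+10\ell+1$. There is a $K_\ell$-critical graph $G'$ with $\chi(G')=k$ and $\omega(G')=\ell+1<k$. In particular $G'$ is not complete.

**Theorem 2.** Let $G$ be $K_\ell$-critical, $\ell\ge2$, $k=\chi(G)$.
(a) If $k>\ell$, every $K_\ell$ of $G$ has at least $k-\ell$ common neighbors, so $\omega(G)\ge\ell+1$. (Hence the clique number in Theorem 1 is smallest possible.)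
(b) If $k\le\ell+1$, or if $\ell\ge3$ and $k=\ell+2$, then $G$ is complete.

**Remark (the case $\ell=2$).** A graph is $K_2$-critical if and only if it has an edge, is connected, and deleting the two ends of any edge lowers $\chi$ by $2$. Indeed, a critical graph is connected: otherwise, take a component attaining $\chi$ and delete a vertex of another component; $\chi$ does not change. Conversely, in a connected graph with an edge every vertex $v$ lies on an edge $uv$, and $\chi(G-v)\le\chi(G-u-v)+1=\chi(G)-1$, while deleting one vertex lowers $\chi$ by at most $1$. So the case $\ell=2$ is exactly the Erdős–Lovász double-critical graph conjecture. The construction of Section 1 says nothing about it: for $\ell=2$ the condition that $D[S]$ be $K_{\ell-1}$-free forces $S=\emptyset$. Nothing is claimed here about $\ell=2$.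

## 3. Chromatic number at most $\ell+2$

Before attacking the conjecture, let us see how far one can prove it by hand.

**Proof of Theorem 2(a).** Let $T$ be a $K_\ell$ and color $G-T$ properly with $k-\ell$ colors. Suppose some color class $I$ contains no common neighbor of $T$. Give the $\ell$ vertices of $T$ different new colors, and recolor each $x\in I$ with the color of a vertex of $T$ not adjacent to $x$. This is proper: $I$ is independent, and $x$ is not adjacent to the vertex of $T$ whose color it takes. Now $I\cup T$ uses $\ell$ colors and the rest uses $k-\ell-1$ colors, in total $k-1<\chi(G)$, a contradiction. So each of the $k-\ell$ disjoint classes contains a common neighbor of $T$. If $k>\ell$, there is at least one, and with $T$ it forms a $K_{\ell+1}$. $\square$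

**Proof of Theorem 2(b).** By (i), $k\ge\ell$. First, if $G\supseteq K_k$, then $G=K_k$: a vertex $v$ outside this $K_k$ would satisfy $\chi(G-v)=k$, against (ii). If $k=\ell$, then $G\supseteq K_k$ by (i). If $k=\ell+1$, then $G\supseteq K_k$ by (a).

Now let $\ell\ge3$, $k=\ell+2$, and suppose $G$ is not complete, so $\omega(G)\le\ell+1$. For every $K_\ell$ $T$, the graph $G-T$ has chromatic number $2$, so it is triangle-free. Hence $|T'\setminus T|\le2$ for all $K_\ell$'s $T,T'$.

**Step 1: any two $K_{\ell+1}$'s $W,W'$ satisfy $|W'\setminus W|\le1$.** If $|W'\setminus W|\ge3$, choose a $K_\ell$ $T'\subset W'$ containing three vertices of $W'\setminus W$ (possible as $\ell\ge3$) and any $K_\ell$ $T\subset W$; then $|T'\setminus T|\ge3$, a contradiction. If $|W'\setminus W|=2$, then $|W\cap W'|=\ell-1\ge2$. Pick distinct $c,c'\in W\cap W'$ and let $T=W\setminus\{c\}$, $T'=W'\setminus\{c'\}$. Then $T'\setminus T=(W'\setminus W)\cup\{c\}$ has three elements, a contradiction.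

**Step 2: a $K_{\ell+2}$ appears.** By (a) there is a $K_{\ell+1}$ $W$. For $w\in W$ the clique $W\setminus\{w\}$ has at least $k-\ell=2$ common neighbors. One is $w$; let $w'$ be another, so $w'\notin W$. For distinct $w,v\in W$ the sets $W_w=(W\setminus\{w\})\cup\{w'\}$ and $W_v=(W\setminus\{v\})\cup\{v'\}$ are $K_{\ell+1}$'s. If $w'\ne v'$, then $W_w\setminus W_v\supseteq\{v,w'\}$, against Step 1. So $w'=v'$ is adjacent to $(W\setminus\{w\})\cup(W\setminus\{v\})=W$, and $W\cup\{w'\}$ is a $K_{\ell+2}$, contradicting $\omega(G)\le\ell+1$. $\square$

At $k=\ell+3$ this argument stops at Step 1. Now $G-T$ is only 3-colorable, so it may contain triangles and we know only $|T'\setminus T|\le3$. The pair of cliques built when $|W'\setminus W|=2$ has $|T'\setminus T|=3$, which is no longer a contradiction. We turn to building counterexamples.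

## 4. Passing to a vertex-minimal subgraph

Criticality looks like a delicate requirement. It comes for free.

**Lemma 1.** Suppose $G$ contains a $K_\ell$, $\chi(G)=k>\omega(G)$, and $\chi(G-T)\le k-\ell$ for every $K_\ell$ $T$ of $G$. Let $G'$ be an inclusion-minimal induced subgraph of $G$ with $\chi(G')=k$. Then $G'$ is $K_\ell$-critical, is not complete, and contains every vertex of $G$ lying in a $K_\ell$.

*Proof.* If $v$ lies in a $K_\ell$ $T$, color $G-T$ with $k-\ell$ colors and $T\setminus\{v\}$ with $\ell-1$ new ones: $\chi(G-v)\le k-1$. So every induced subgraph of chromatic number $k$ contains $v$. This proves the last claim, and (i) follows. Minimality gives $\chi(G'-v)\le k-1$ for each vertex $v$ of $G'$, and equality holds since one vertex lowers $\chi$ by at most one; this is (ii). If $T$ is a $K_\ell$ of $G'$, then $k-\ell\le\chi(G'-T)\le\chi(G-T)\le k-\ell$, which is (iii). A complete $G'$ would be $K_k$, but $\omega(G)<k$. $\square$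

**Proposition 1.** For a suitable choice of $D$ and of the colorings $\psi_T$, the graph $G$ of Section 1 is not $n$-colorable, where $n=r+\ell-1$.

**Theorem 1 follows from Proposition 1.** Take any $T\in\mathcal T$. By Proposition 1 and Fact 2, $k=n+1\le\chi(G)\le\chi(G-T)+\ell\le r+\ell=k$. So $\chi(G)=k=r+\ell>\ell+1=\omega(G)$ by Fact 1, and $\chi(G-T)\le r=k-\ell$ for every $K_\ell$ $T$. Lemma 1 gives a non-complete $K_\ell$-critical $G'$ with $\chi(G')=k$. Every vertex of $D$ lies in a $K_\ell$, so $G'\supseteq D$ and $\omega(G')=\ell+1$. Since $r\ge2\ell^2+9\ell+1$ was arbitrary, $k=r+\ell$ can be any integer at least $2\ell^2+10\ell+1$.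

The rest of the notes proves Proposition 1.

## 5. Pure colors, and the template they require

**Removing $Z$.** Suppose $f$ is a proper coloring of $G$ with colors $[n]$, and let $\varphi=f|_{V(D)}$. The purpose of this step is to replace $f|_Y$ by a coloring of $\Gamma$. The map $\zeta\mapsto f(\cdot,\zeta)$ from $V(Z)$ to the functions $V(\Gamma)\to[n]$ takes at most $n^{|V(\Gamma)|}<\chi(Z)$ values, so it is not a proper coloring of $Z$: there are adjacent $\zeta,\zeta'$ with $f(\cdot,\zeta)=f(\cdot,\zeta')=:c$. If $g\sim g'$ in $\Gamma$, then $(g,\zeta)\sim(g',\zeta')$ in $Y$, so $c(g)\ne c(g')$. Also $((m,S),\zeta)$ is adjacent to all of $S$. Hence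
$$c\ \text{is a proper coloring of }\Gamma\text{ with colors in }[n],\qquad c(m,S)\notin\varphi(S)\ \text{ for all }(m,S)\in V(\Gamma). \tag{2}$$
So the product with $Z$ removed the triangles but kept every coloring constraint of $\Gamma$.

**How a contradiction could arise.** Suppose that for some $T^*\in\mathcal T$, with $\psi=\psi_{T^*}$, we had a set $X\supseteq T^*$ of vertices of $D$ and distinct colors $\gamma_1,\dots,\gamma_r$ such that a vertex $x\in X$ can have $\varphi(x)=\gamma_i$ only if $x\notin T^*$ and $\psi(x)=i$. Suppose further that $X$ contains a common neighbor $w_1$ of $T^*$ with $\psi(w_1)=1$. Then the clique $T^*\cup\{w_1\}$ avoids $\gamma_2,\dots,\gamma_r$, so its $\ell+1$ vertices share at most $n-(r-1)=\ell$ colors: a contradiction.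

**Definition.** Given $T^*$ and $X$ as above, a color $\gamma\in[n]$ is $i$-pure if every $x\in X$ with $\varphi(x)=\gamma$ satisfies $x\notin T^*$ and $\psi(x)=i$. (A color not used on $X$ is $i$-pure for every $i$.)

**The one-shot attempt.** Since $c(m,S)\notin\varphi(S)$, the obvious way to get an $i$-pure color is to let $S$ be the set of all $x\in X$ with $x\in T^*$ or $\psi(x)\ne i$. Then $c(m,S)$ is $i$-pure by (2). But this $S$ contains $T^*$, a $K_\ell$, while $D[S]$ must be $K_{\ell-1}$-free; so $(m,S)$ is not a vertex of $\Gamma$. Moreover, these sets for different $i$ all contain $T^*$, so even without that restriction nothing would make the colors for different $i$ distinct.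

**What replaces it.** Build $S$ one vertex at a time. Start with $c(m,\emptyset)$. If this color is not $i$-pure, some $x_1$ witnesses it; pass to $c(m,\{x_1\})$, which is a different color; and so on. As long as $|S|\le\ell-2$, no $K_{\ell-1}$ can occur. We may get stuck after $\ell-1$ colors, but then the index $i$ has used up $\ell-1$ colors, and there are only $e=\ell-1$ colors beyond $r$. Two stuck indices are too expensive as soon as $\ell\ge4$. One stuck index is harmless, because the contradiction above needs only $r-1$ pure colors. For $\ell=3$ two stuck indices fit the budget exactly, and an extra argument is needed.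

This tells us what to ask of $D$. We do not know in advance which $T^*$ will occur, nor which index will be stuck.

**Lemma 2 (the template).** There is a finite $(\ell+1)$-partite graph $D$ in which every vertex lies in a $K_{\ell+1}$, and for each $T\in\mathcal T=\{K_\ell\text{'s of }D\}$ a proper coloring $\psi_T:V(D)\setminus T\to[r]$ and a set $X_T\supseteq T$ such that:

- (D1) for each $i\in[r]$ there is $w_i=w_i^T\in X_T$ adjacent to all of $T$ with $\psi_T(w_i)=i$;
- (D2) $|\psi_{T'}(X_T\setminus T')|\le r-3\ell$ for all distinct $T,T'\in\mathcal T$;
- (D3) for all $a\ne b$ in $[r]$ and $t\in T$ there is $u\in X_T$ with $\psi_T(u)=b$, adjacent to $w_a^T$ and to all of $T\setminus\{t\}$.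

Here (D1) feeds the final contradiction. (D2) leaves room in the coordinates $T'\ne T$ for vectors $m$ that allow the vertices of $X_T$. (D3) is used only for $\ell=3$.

A complete $(\ell+1)$-partite graph $D$ with parts of size at least $2$ cannot satisfy (D1). Let $T$ miss the part $V$. The common neighbors of $T$ all lie in $V$, so (D1) puts all $r$ colors on $V$. A vertex $y\notin T$ in another part is adjacent to all of $V$, and no color is left for $\psi_T(y)$. So $D$ must be dense enough that each $T$ has many common neighbors, and sparse enough that a vertex outside $X_T$ sees few of the vertices carrying prescribed colors. A random graph of the right density does this; the proof is in Section 9. Until then we assume Lemma 2 and use this $D$ and these $\psi_T$.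

## 6. Colorings of $[r]^{\mathcal T}$ with few spare colors

Here is how $T^*$ is found. Look only at the pairs $(m,\emptyset)$: they give a coloring of $[r]^{\mathcal T}$ with $r+e$ colors in which vectors that differ everywhere get different colors. One such coloring is $m\mapsto m_{T}$ for a fixed $T$. We show that, on certain vectors at least, every such coloring looks like this.

For $A\subseteq\mathcal T$ and $i,j\in[r]$ let $i_Aj\in[r]^{\mathcal T}$ be the vector equal to $i$ on $A$ and to $j$ off $A$. Call two vectors adjacent if they differ in all coordinates.

**The case of two coordinates and no spare color.** Color the grid $[r]^2$ with $r$ colors so that cells differing in both coordinates get different colors. If two cells of a color class lie in one row, a third cell outside that row would have to share its column with both, which is impossible; so each class lies in one row or one column. Assign such a line to each used color. If row $i$ and column $j$ are both unassigned, cell $(i,j)$ has no possible color. So, say, all rows are assigned. There are only $r$ colors, so each row is assigned exactly one and no column is assigned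 any. The color of a cell then depends only on its row. The next proof starts by repeating this with $e$ spare colors.

**Lemma 3.** Let $r>4e$, $e\ge2$, and let $c:[r]^{\mathcal T}\to[r+e]$ satisfy $c(m)\ne c(m')$ whenever $m,m'$ are adjacent. Let $h(i)=c(i,\dots,i)$; $h$ is injective. Then there are $T^*\in\mathcal T$ and $K\subseteq[r]$, $|K|\ge r-e$, with $c(i_{\{T^*\}}j)=h(i)$ for all $i,j\in K$.

*Proof.* The map $h$ is injective because distinct constant vectors are adjacent. Call $A\subseteq\mathcal T$ winning if there is $K_A\subseteq[r]$ with $|K_A|\ge r-e$ and $c(i_Aj)=h(i)$ for all $i,j\in K_A$. We must find a winning singleton. The set $\mathcal T$ is winning, with $K_{\mathcal T}=[r]$. The empty set is not: $c(i_\emptyset j)=h(j)\ne h(i)$ for distinct $i,j$, and $r-e\ge2$.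

**Step (a): for every $A$, the set $A$ or its complement $A^c$ is winning.** If $A$ is $\emptyset$ or $\mathcal T$, this holds because $\mathcal T$ is winning. Otherwise color cell $(i,j)$ of the grid $[r]^2$ by $c(i_Aj)$. Cells differing in both coordinates correspond to adjacent vectors, so they get different colors. As above, each color class lies in a line; assign to each used color one such line; and either all rows are assigned or all columns are.

Suppose all rows are. Let $I$ be the set of rows assigned exactly one color and $J$ the set of columns assigned none. Each row outside $I$ has at least two colors and each column outside $J$ at least one, so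
$$r+(r-|I|)+(r-|J|)\le r+e .$$
Hence $K=I\cap J$ has $|K|\ge r-(r-|I|)-(r-|J|)\ge r-e$. Let $i,j\in K$. The color of cell $(i,j)$ is assigned to row $i$ or to column $j$. Column $j$ has no color, so it is the unique color of row $i$. It is the same for all $j\in K$; for $j=i$ it is $c(i,\dots,i)=h(i)$. So $A$ is winning.

If all columns are assigned, then in the same way there is $K$ with $|K|\ge r-e$ and $c(i_Aj)=h(j)$ for $i,j\in K$. Since $i_Aj=j_{A^c}i$, this says that $A^c$ is winning.

**Step (b): two disjoint sets $A,B$ are not both winning.** Suppose they are. Since $|K_A\cap K_B|\ge r-2e\ge3$, take distinct $i,j,a\in K_A\cap K_B$. The vectors $i_Aj$ and $i_Ba$ differ on $A$ ($i$ against $a$), on $B$ ($j$ against $i$), and elsewhere ($j$ against $a$). They are adjacent, yet both have color $h(i)$.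

**Step (c): if $\mathcal T=A\sqcup B\sqcup C$, one of $A,B,C$ is winning.** Otherwise all three complements are winning by (a). Let $K$ be the intersection of the three corresponding sets, so $|K|\ge r-3e\ge2$. For $a,d\in K$, a vector equal to $a$ on two of the parts and to $d$ on the third has color $h(a)$. For $i\in[r]$ let $v_i$ be the vector with values $i,i+1,i+2$ (mod $r$) on $A,B,C$. Fix $i$ and $a\in K$. The three values are distinct, so on at least two parts the value of $v_i$ is not $a$. Put $a$ on two such parts, and on the remaining part put some $d\in K$ different from the value of $v_i$ there. This vector has color $h(a)$ and is adjacent to $v_i$, so $c(v_i)\ne h(a)$. Hence $c(v_i)\notin h(K)$ for all $i$. The vectors $v_1,\dots,v_r$ are pairwise adjacent, so they have $r$ different colors outside $h(K)$, and $r\le(r+e)-(r-3e)=4e$, a contradiction.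

**Step (d): conclusion.** Let $A$ be an inclusion-minimal winning set; $A\ne\emptyset$. If $|A|\ge2$, write $A=A_1\sqcup A_2$ with both parts nonempty. By (c), one of $A_1,A_2,A^c$ is winning. The first two contradict minimality, and the third contradicts (b), since $A$ is winning. So $A=\{T^*\}$, with $K=K_A$. $\square$

## 7. Chains of colors

We now prove Proposition 1. Let $f$, $\varphi$, $c$ be as in Section 5, so that (2) holds; we seek a contradiction. The pairs $(m,\emptyset)$ are vertices of $\Gamma$, adjacent exactly when the vectors are adjacent. Lemma 3 applied to $m\mapsto c(m,\emptyset)$ gives $T^*$, $K$, $h$ with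
$$c(i_{\{T^*\}}j,\emptyset)=h(i)\qquad\text{for all }i,j\in K. \tag{3}$$
Write $X=X_{T^*}$, $\psi=\psi_{T^*}$, $w_i=w_i^{T^*}$. "$i$-pure" refers to this $T^*$ and $X$.

**Step 1: vectors that allow the vertices of $X$.** We need vectors with $T^*$-coordinate $i$ whose other coordinates forbid no vertex of $X$. Fix $R_0\subset[r]$ with $|R_0|=r-e-1=r-\ell$. Since $|K|\ge r-e$, we have $K\not\subseteq R_0$; we will use this in Step 4. For $T\ne T^*$, (D2) gives
$$|R_0\setminus\psi_T(X\setminus T)|\ge(r-\ell)-(r-3\ell)=2\ell>2e+1 .$$
So we can choose $z^1,\dots,z^{2e+1}\in R_0^{\mathcal T\setminus\{T^*\}}$, pairwise different in every coordinate, with $z^a_T\notin\psi_T(X\setminus T)$ for all $a$ and all $T\ne T^*$. Let $m(i,a)$ be the vector with $T^*$-coordinate $i$ and other coordinates $z^a$. Then: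
$$\text{every } x\in X \text{ with } x\in T^* \text{ or } \psi(x)\ne i \text{ lies in } \mathrm{al}(m(i,a)); \tag{4}$$
$$m(i,a),\ m(i',a')\ \text{ differ in all coordinates if } i\ne i' \text{ and } a\ne a'. \tag{5}$$
For (4), let $T$ be such that $x\notin T$. If $T\ne T^*$, then $\psi_T(x)\in\psi_T(X\setminus T)\not\ni z^a_T$. If $T=T^*$, then $x\notin T^*$, so $\psi(x)\ne i$. Statement (5) is clear.

We would like to run one chain for each $i$ at vectors that differ everywhere, but (D2) guarantees only $2\ell$ usable values in a coordinate, far fewer than $r$. So we keep $2e+1$ choices of $a$ for each $i$, and select among them in Step 5.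

**Step 2: the chains.** Here we carry out the vertex-by-vertex replacement of the one-shot attempt. Let $(i,a)\in[r]\times[2e+1]$ and $m=m(i,a)$. Put $S_0=\emptyset$, and for $p=1,2,\dots$ let $c^p=c(m,S_{p-1})$. If $c^p$ is $i$-pure or $p=\ell-1$, stop. Otherwise choose $x_p\in X$ with $\varphi(x_p)=c^p$ and ($x_p\in T^*$ or $\psi(x_p)\ne i$), and let $S_p=S_{p-1}\cup\{x_p\}$. Here $p\le\ell-2$, so $|S_p|\le\ell-2$ and $D[S_p]$ is $K_{\ell-1}$-free; $S_p\subseteq\mathrm{al}(m)$ by (4). So $(m,S_p)\in V(\Gamma)$ and the process can continue. By (2), $c^{p+1}\notin\varphi(S_p)=\{c^1,\dots,c^p\}$, so the colors of a chain are distinct.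

Let $Q(i,a)$ be the set of colors of the chain. Call $(i,a)$ clean if its last color is $i$-pure, and dirty otherwise. A dirty chain stopped only because $p=\ell-1$, so
$$(i,a)\text{ dirty}\ \Longrightarrow\ |Q(i,a)|=\ell-1\ge2; \tag{6}$$
in particular, $|Q(i,a)|=1$ implies that $(i,a)$ is clean.

**Step 3: chains at different indices and different $a$ use different colors.** We claim
$$Q(i,a)\cap Q(i',a')=\emptyset\qquad\text{if } i\ne i' \text{ and } a\ne a'. \tag{7}$$
Denote the data of the second chain by primes. If the claim fails, take $c^p=c'^{p'}$ with $p+p'$ minimal. By minimality, $\varphi(S_{p-1})=\{c^1,\dots,c^{p-1}\}$ and $\varphi(S'_{p'-1})=\{c'^1,\dots,c'^{p'-1}\}$ are disjoint. Hence $S_{p-1}\cap S'_{p'-1}=\emptyset$. With (5), $(m(i,a),S_{p-1})\sim(m(i',a'),S'_{p'-1})$ in $\Gamma$. So these pairs have different colors, that is, $c^p\ne c'^{p'}$, a contradiction.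

**Step 4: most colors are out of reach.** Let $\mathrm{Rest}=[n]\setminus h(K)$. Then $|\mathrm{Rest}|\le(r+e)-(r-e)=2e$. We claim
$$Q(i,a)\subseteq\{h(i)\}\cup\mathrm{Rest}\ \text{ if } i\in K,\qquad Q(i,a)\subseteq\mathrm{Rest}\ \text{ if } i\notin K. \tag{8}$$
We must show $h(i')\notin Q(i,a)$ for every $i'\in K\setminus\{i\}$. Choose $j\in K\setminus R_0$. The vectors $m(i,a)$ and $i'_{\{T^*\}}j$ differ in coordinate $T^*$ ($i$ against $i'$) and in every other coordinate (an element of $R_0$ against $j\notin R_0$). So every pair $(m(i,a),S)$ in $V(\Gamma)$ is adjacent to $(i'_{\{T^*\}}j,\emptyset)$, whose color is $h(i')$ by (3). Hence no color of the chain is $h(i')$.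

**Step 5: one chain per index, with disjoint color sets.** Let $E=\{(i,a):Q(i,a)\cap\mathrm{Rest}\ne\emptyset\}$, viewed as the edge set of a bipartite graph on $[r]\sqcup[2e+1]$. Two edges of a matching have different $i$ and different $a$, so by (7) their sets $Q$ are disjoint, and each contains an element of $\mathrm{Rest}$. So a matching has at most $2e$ edges. By König's theorem (in a bipartite graph, the largest matching and the smallest vertex cover have the same size), $E$ has a vertex cover of size at most $2e$. Hence some $a_0\in[2e+1]$ is not in the cover. Let $J=\{i:(i,a_0)\in E\}$. All of $J$ must lie in the cover, so $|J|\le2e$.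

For $i\notin J$, the nonempty set $Q(i,a_0)$ misses $\mathrm{Rest}$, so by (8) $i\in K$ and $Q(i,a_0)=\{h(i)\}$. Put $a(i)=a_0$ for $i\notin J$, and choose distinct $a(j)\in[2e+1]\setminus\{a_0\}$ for $j\in J$. Let $m_i=m(i,a(i))$ and $Q_i=Q(i,a(i))$. The $Q_i$ are pairwise disjoint: for two indices outside $J$ because $h$ is injective, and otherwise by (7), since then the values of $a$ differ. Therefore $\sum_i|Q_i|\le n$, that is,
$$\sum_{i=1}^r(|Q_i|-1)\le n-r=\ell-1. \tag{9}$$
Call $i$ clean or dirty according to $(i,a(i))$. For clean $i$ let $\gamma_i\in Q_i$ be the last color of its chain, which is $i$-pure. The $\gamma_i$ are distinct.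

**Step 6: at least two indices are dirty.** Suppose all $i\ne i_0$ are clean. No vertex of $T^*\cup\{w_{i_0}\}\subseteq X$ has a color $\gamma_i$ with $i\ne i_0$, because $\gamma_i$ is $i$-pure and $\psi(w_{i_0})=i_0$. By (D1) this set is a $K_{\ell+1}$, and it is properly colored by $\varphi$ with at most $n-(r-1)=\ell$ colors, a contradiction.

**Step 7: the contradiction for $\ell\ge4$.** Two dirty indices contribute $2(\ell-2)$ to the sum in (9), by (6). So $2(\ell-2)\le\ell-1$, that is, $\ell\le3$. This proves Proposition 1 for $\ell\ge4$, given Lemma 2.

## 8. Two dirty indices when $\ell=3$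

Let $\ell=3$, so $e=2$ and $n=r+2$. Here counting alone gives no contradiction: two dirty indices cost $1+1=2=\ell-1$, exactly the budget. But the budget is then spent completely, so the structure is rigid. We exploit this by finding a pair $(m_p,S)$ with no color left for it. For this we use a set $S$ with $|S|=2$; such a set is permitted when it is independent, although the chains never go beyond $|S|=1$.

**Step 8: the shape of the $Q_i$.** Each dirty index contributes $1$ to the sum in (9), so there are exactly two dirty indices $p,q$, with $|Q_p|=|Q_q|=2$ and $Q_i=\{\gamma_i\}$ for every other $i$. The $Q_i$ are disjoint and $\sum_i|Q_i|=r+2=n$, so $\bigcup_iQ_i=[n]$. Let $L=Q_p\cup Q_q$; then $|L|=4$. Moreover,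
$$\text{every } x\in X \text{ with } x\in T^* \text{ or } \psi(x)\in\{p,q\} \text{ has } \varphi(x)\in L, \tag{10}$$
because such an $x$ cannot have color $\gamma_i$ with $i\ne p,q$, by $i$-purity.

**Step 9: two vertices carrying the colors of $Q_p$.** By (10) the triangle $T^*$ uses three colors of $L$, and $\varphi(w_p),\varphi(w_q)\in L$. Both $w_p$ and $w_q$ are adjacent to all of $T^*$, so $\varphi(w_p)=\varphi(w_q)=\delta$, the fourth color of $L$. The roles of $p,q$ are symmetric, so let $\delta\in Q_p$ and write $Q_p=\{\delta,\tau\}$. Then $\tau\in L\setminus\{\delta\}$, so $\tau=\varphi(t)$ for some $t\in T^*$. By (D3) with $a=p$, $b=q$, there is $u\in X$ with $\psi(u)=q$, adjacent to $w_p$ and to both vertices of $T^*\setminus\{t\}$. By (10), $\varphi(u)\in L$. It is not $\delta=\varphi(w_p)$ and not one of the two colors on $T^*\setminus\{t\}$. So $\varphi(u)=\tau$.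

**Step 10: a pair with no color left.** Put $S=\{w_q,u\}$. Its two vertices are distinct since $\delta\neq\tau$, and not adjacent since $\psi(w_q)=\psi(u)=q$ and $\psi$ is proper. So $D[S]$ is $K_2$-free, where $2=\ell-1$. By (4) and $q\ne p$, $S\subseteq\mathrm{al}(m_p)$. Thus $(m_p,S)\in V(\Gamma)$, and by (2)
$$c(m_p,S)\notin\varphi(S)=\{\delta,\tau\}=Q_p .$$
Now let $i\ne p$. Since $|Q_p|=2$, we have $p\in J$ (outside $J$ the sets $Q_i$ are singletons). Hence $a(p)\ne a(i)$, and by (5) $m_p,m_i$ differ in all coordinates. Each color of $Q_i$ is $c(m_i,S')$ where either $S'=\emptyset$, or $i=q$ and $S'=\{x'\}$ with $\varphi(x')\in Q_q$. In the latter case $x'\notin S$, because $\varphi(S)=Q_p$ is disjoint from $Q_q$. So $S\cap S'=\emptyset$ in every case, $(m_p,S)\sim(m_i,S')$, and $c(m_p,S)\ne c(m_i,S')$. Hence $c(m_p,S)\notin Q_i$ for all $i\ne p$.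

Altogether $c(m_p,S)\notin\bigcup_iQ_i=[n]$, a contradiction. This proves Proposition 1 for $\ell=3$, given Lemma 2.

## 9. A random template: proof of Lemma 2

It remains to construct $D$, $\psi_T$ and $X_T$. (A listener content with $\ell\ge4$ may ignore (D3) and all vertices $u$ below.) We use the textbook Chernoff bounds for a binomial variable $\xi$ of mean $\mu$:
$$P(\xi\le\mu/2)\le e^{-\mu/8},\qquad P(\xi\ge2\mu)\le e^{-\mu/3}.$$

**Step 1: the graph $D$.** Let $D$ have parts $V_0,\dots,V_\ell$ of size $N$, where $N$ is large in terms of $\ell,r$. Edges between different parts are present independently with probability $p=N^{-1/(2\ell)}$. A transversal $\ell$-set $T$ has one vertex in each part but one; call the missed part $V_{\mu(T)}$. It need not be a clique. Let $N(T)$ be the set of common neighbors of $T$ in $V_{\mu(T)}$, and let $N(y)$ be the neighborhood of $y$. We claim that with positive probability: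

- (R1) $|N(T)|\ge\frac12N^{1/2}$ for every transversal $\ell$-set $T$;
- (R2) $|N(T)\cap N(y)|\le2N^{1/2-1/(2\ell)}$ for every transversal $\ell$-set $T$ and every $y\notin V_{\mu(T)}\cup T$.

Each $v\in V_{\mu(T)}$ is adjacent to all of $T$ with probability $p^\ell$, and to all of $T\cup\{y\}$ with probability $p^{\ell+1}$, independently for different $v$. So the two sizes are binomial with means $Np^\ell=N^{1/2}$ and $Np^{\ell+1}=N^{1/2-1/(2\ell)}\ge N^{1/3}$ (as $\ell\ge3$). A fixed failure has probability at most $e^{-N^{1/2}/8}$, respectively $e^{-N^{1/3}/3}$. There are $O(N^{\ell+1})$ events, so for large $N$ the union bound gives the claim. Fix such a $D$.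

Any clique with at most $\ell$ vertices extends to any part it misses: enlarge it by arbitrary vertices to a transversal $\ell$-set missing that part, and use (R1). Starting from one vertex and extending repeatedly, we see that every vertex lies in a $K_{\ell+1}$. Every $T\in\mathcal T$ is a transversal $\ell$-set.

**Step 2: random choice of $X_T$.** We want the $w$'s and $u$'s of (D1) and (D3), spread out so that no other vertex sees many of them and different $X_T$ overlap little. Process the $T\in\mathcal T$ one after another in some order. For the current $T$, first pick $w_1,\dots,w_r$, each uniformly from $N(T)$. Then for all $a\ne b$ in $[r]$ and $t\in T$ pick $u_{a,b,t}$ uniformly from $N(T_{a,t})$, where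
$$T_{a,t}=(T\setminus\{t\})\cup\{w_a\}$$
is a $K_\ell$ missing the part of $t$. The picks are independent apart from the dependence of the sets $T_{a,t}$ on the $w$'s. The number of picks is $P=r+\ell r(r-1)$. Let $W_T$, $U_T$ be the sets of $w$'s and $u$'s, $X_T=T\cup W_T\cup U_T$, and $M=\ell+P\ge|X_T|$. Conditionally on all earlier picks, each pick is uniform on a set of size at least $\frac12N^{1/2}$, by (R1). Put
$$\varepsilon=4N^{-1/(2\ell)} .$$
If a pick is made from $N(T'')$ and $y\notin T''$ is a vertex fixed before this pick, then the pick is adjacent to $y$ with conditional probability at most $\varepsilon$: if $y\in V_{\mu(T'')}$, they lie in the same part and the probability is $0$; otherwise (R1) and (R2) bound it by $2N^{1/2-1/(2\ell)}/(\frac12N^{1/2})=\varepsilon$.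

We claim that for large $N$, with positive probability, all of the following hold.

- (P1) All picks are distinct and not in $T$.
- (P2) No $u_{a,b,t}$ is adjacent to a $w_{a'}$ with $a'\ne a$, or to another $u$.
- (P3) Every $y\notin X_T$ is adjacent to at most $2\ell$ picks.
- (P4) For each earlier $T'$, at most $2\ell$ picks lie in $X_{T'}$.

*(P1).* Each pick must avoid a bounded number of vertices, so the failure probability is $O(N^{-1/2})$.

*(P2), assuming (P1).* Consider $u_{a,b,t}$, picked from $N(T_{a,t})$. If $w_{a'}\ne w_a$, then $w_{a'}\notin T_{a,t}$, since $w_a$ is the only vertex of $T_{a,t}$ in the part $V_{\mu(T)}$; so adjacency has conditional probability at most $\varepsilon$. Consider an earlier $u'=u_{a',b',t'}$. If $t'=t$, the two $u$'s are in the same part and not adjacent. If $t'\ne t$ and $u'\ne t'$, then $u'\notin T_{a,t}$, because the only vertex of $T_{a,t}$ in the part of $t'$ is $t'$ itself; so adjacency again has conditional probability at most $\varepsilon$. There are $O(1)$ pairs, so the probability that (P1) holds and (P2) fails is $O(\varepsilon)$.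

*(P3).* Fix $y\notin T$. As long as $y\notin W_T$, each pick is made from some $N(T'')$ with $y\notin T''$: the $w$'s from $N(T)$, and the $u$'s from $N(T_{a,t})$ with $T_{a,t}\subseteq T\cup W_T$. So, conditionally on any history with $y$ not among the $w$'s picked so far, the next pick is adjacent to $y$ with probability at most $\varepsilon$. Multiplying along the order of picks, for a fixed set of $2\ell+1$ picks the probability that $y\notin W_T$ and all of them are adjacent to $y$ is at most $\varepsilon^{2\ell+1}$. Hence the probability that $y\notin W_T$ and $y$ is adjacent to at least $2\ell+1$ picks is at most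
$$\binom{P}{2\ell+1}\varepsilon^{2\ell+1}=O\big(N^{-1-1/(2\ell)}\big).$$
There are at most $(\ell+1)N$ choices of $y$, so (P3) fails with probability $O(N^{-1/(2\ell)})$.

*(P4).* For a fixed earlier $T'$, each pick lies in $X_{T'}$ with conditional probability at most $M/(\frac12N^{1/2})=2MN^{-1/2}$. So at least $2\ell+1$ picks lie in $X_{T'}$ with probability at most $\binom{P}{2\ell+1}(2MN^{-1/2})^{2\ell+1}=O(N^{-\ell-1/2})$. There are $O(N^\ell)$ sets $T'$, so (P4) fails with probability $O(N^{-1/2})$.

All failure probabilities tend to $0$ as $N\to\infty$, with constants depending only on $\ell,r$ and not on the stage of the process or the earlier choices. So at every stage we can fix picks satisfying (P1)–(P4). Applying (P4) to the later of the two cliques, we get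
$$|X_T\cap X_{T'}|\le\ell+2\ell=3\ell\qquad\text{for distinct } T,T'\in\mathcal T. \tag{11}$$

**Step 3: the coloring $\psi_T$.** We prescribe the colors on $W_T\cup U_T$ and color everything else from a small palette. Put $\psi_T(w_a)=a$ and $\psi_T(u_{a,b,t})=b$; this is well defined by (P1). The $w$'s lie in one part, so by (P2) the only edges inside $W_T\cup U_T$ join $w_a$ to some $u_{a,b,t}$, and $b\ne a$. So this is proper.

Fix disjoint sets $B_0,\dots,B_\ell\subset[r]$ of size $2\ell+1$, the same for all $T$; this is possible since $(\ell+1)(2\ell+1)\le r$. Give $y\in V_j\setminus X_T$ a color of $B_j$ not used by $\psi_T$ on the neighbors of $y$ in $W_T\cup U_T$; there are at most $2\ell$ such neighbors by (P3). Adjacent $y,y'\notin X_T$ lie in different parts, so they get different colors. Hence $\psi_T: V(D)\setminus T\to[r]$ is proper.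

**Step 4: (D1)–(D3).** (D1) holds because $w_i\in N(T)$ has color $i$. (D3) holds with $u=u_{a,b,t}$: it lies in $N(T_{a,t})$, so it is adjacent to $w_a$ and to $T\setminus\{t\}$, and its color is $b$. For (D2), a vertex of $X_T\setminus T'$ either lies outside $X_{T'}$ and has a $\psi_{T'}$-color in some $B_j$, or lies in $X_T\cap(W_{T'}\cup U_{T'})$. With (11),
$$|\psi_{T'}(X_T\setminus T')|\le(\ell+1)(2\ell+1)+3\ell=2\ell^2+6\ell+1\le r-3\ell,$$
where the last inequality is exactly the assumption $r\ge2\ell^2+9\ell+1$. $\square$

This proves Lemma 2. With Sections 7 and 8 it proves Proposition 1, and by Section 4 it completes the proof of Theorem 1: the conjecture is false for every $\ell\ge3$, with a counterexample of chromatic number $k$ for every $k\ge2\ell^2+10\ell+1$.
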